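\title{Topological realization of the stacks of orthogonal and symplectic perfect complexes}

\begin{abstract}
We prove that Blanc's topological realizations of the derived stacks of orthogonal and symplectic perfect complexes over $\mathbb{C}$ are $BO\times\mathbb{Z}$ and $BSp\times\mathbb{Z}$, and that their spectral realizations are the connective spectra $ko$ and $ksp$. This confirms a conjecture posed in a paper of Bu. The proof filters self-dual complexes by their top cohomological degree. On an affine base, a surgery on the top cohomology presents a self-dual complex as a self-dual three-step filtered complex, the choices involved become contractible after realization, and an $\mathbb{A}^1$-deformation to the associated graded lowers the top degree by one. The last step, from degree one to degree zero, is a group completion.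
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb{C}$. All constructions are $\infty$-categorical, ``space'' means $\infty$-groupoid, and $C_2$ is the group of order two. Complexes are graded cohomologically, $H^i(E[k])=H^{i+k}(E)$, so that $\mathcal{O}[-n]$ sits in degree $n$.

\subsection{Orthogonal and symplectic perfect complexes}

The $\infty$-category of additive $\infty$-categories carries the $C_2$-action $\mathcal{C}\mapsto\mathcal{C}^{\mathrm{op}}$. A \emph{self-dual additive $\infty$-category} is a homotopy fixed point of this action: an additive $\infty$-category $\mathcal{C}$ with an equivalence $D\colon\mathcal{C}\to\mathcal{C}^{\mathrm{op}}$, a natural identification $E\simeq DDE$, and all the higher coherence data that make $D$ an involution. Since $\mathcal{C}$ and $\mathcal{C}^{\mathrm{op}}$ have the same maximal sub-$\infty$-groupoid (the \emph{core}) $\mathcal{C}^{\simeq}$, the functor $D$ induces a $C_2$-action on the space $\mathcal{C}^{\simeq}$. The space of \emph{self-dual objects} is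
\[
\mathcal{C}^{\mathrm{sd}}=(\mathcal{C}^{\simeq})^{hC_2}.
\]
A point of it is an object $E$ with an isomorphism $\phi\colon E\to DE$, a homotopy $D\phi\simeq\phi$, and all higher coherences, all given as data. When $\mathcal{C}$ is an ordinary category the homotopy is an equation and nothing higher remains, so that one recovers objects with a nondegenerate symmetric form. In the same way, a self-dual $\mathbb{C}$-linear derived stack $\mathcal{X}$ is a homotopy fixed point of $\mathcal{X}\mapsto\mathcal{X}^{\mathrm{op}}$, and $\mathcal{X}^{\mathrm{sd}}(S)=\mathcal{X}(S)^{\mathrm{sd}}$ is a stack of spaces.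

Let $\mathsf{Perf}^+$ be the $\mathbb{C}$-linear derived stack that assigns to a derived affine scheme $S$ the stable $\infty$-category $\mathsf{Perf}(S)$ of perfect complexes on $S$, and let $\mathsf{Perf}$ be its stack of cores. Fix $\epsilon=\pm1$. Give $\mathsf{Perf}^+$ the self-dual structure in which $DE$ is the dual complex and the identification $E\simeq DDE$ is $\epsilon$ times the canonical one. The stack
\[
X=\mathsf{Perf}^{\mathrm{sd}}
\]
classifies perfect complexes $E$ with an isomorphism $\phi\colon E\to DE$ that is coherently $\epsilon$-symmetric. It is denoted $\mathsf{OPerf}$ for $\epsilon=+1$ and $\mathsf{SpPerf}$ for $\epsilon=-1$. Direct sum makes it a presheaf of $E_\infty$-monoids.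

\subsection{Realizations}

As in Blanc's paper \cite{Blanc}, test schemes are of finite type. Let $\mathsf{Aff}$ be the category of affine $\mathbb{C}$-schemes of finite type, and let $\mathsf{dAff}$ be a small $\infty$-category of derived affine schemes that contains $\mathsf{Aff}$ and whose objects $T$ have classical truncation $T^{\mathrm{cl}}$ of finite type. For $S\in\mathsf{Aff}$ let $S^{\mathrm{an}}$ be the space $S(\mathbb{C})$ with the analytic topology. Write $\mathrm{PSh}(-)$ for presheaves of spaces and $h_S$, or simply $S$, for a representable presheaf.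

The \emph{topological realization} $|{-}|$ is the colimit-preserving functor from $\mathrm{PSh}(\mathsf{dAff})$ to spaces with $|h_T|=(T^{\mathrm{cl}})^{\mathrm{an}}$; a stack is realized through its underlying presheaf. The \emph{spectral realization} $|{-}|_{\mathbb{S}}$ of \cite[\S3.4]{Blanc} is the colimit-preserving functor from presheaves of spectra to spectra with $|\Sigma^\infty_+h_T|_{\mathbb{S}}=\Sigma^\infty_+(T^{\mathrm{cl}})^{\mathrm{an}}$. We use the same symbols for the functors defined in the same way on $\mathsf{Aff}$.

Let $\mathrm{CMon}$ be the $\infty$-category of $E_\infty$-monoids in spaces, or $E_\infty$-spaces. The functor $\Omega^\infty\colon\mathrm{Sp}\to\mathrm{CMon}$ has a left adjoint $B^\infty$ with values in connective spectra, and $\Omega^\infty$ identifies connective spectra with the \emph{grouplike} $E_\infty$-spaces, those $M$ for which the monoid $\pi_0M$ is a group. The unit $M\to M^{\mathrm{gp}}=\Omega^\infty B^\infty M$ is the \emph{group completion}, the universal map from $M$ to a grouplike $E_\infty$-space. For a presheaf $M$ of $E_\infty$-spaces, $B^\infty M$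 is formed pointwise, and $|M|_{\mathbb{S}}$ abbreviates $|B^\infty M|_{\mathbb{S}}$.

\subsection{The conjecture and the result}

Let $ko$ and $ksp$ be the connective covers of the topological $K$-theory spectra $KO$ and $KSp$. The following conjecture is posed in \cite{Bu}: \emph{there are equivalences of spectra $|\mathsf{OPerf}|_{\mathbb{S}}\simeq ko$ and $|\mathsf{SpPerf}|_{\mathbb{S}}\simeq ksp$, and homotopy equivalences $|\mathsf{OPerf}|\simeq BO\times\mathbb{Z}$ and $|\mathsf{SpPerf}|\simeq BSp\times\mathbb{Z}$.}

The case without duality suggests this answer. The group $GL_r(\mathbb{C})$ is homotopy equivalent to $U(r)$, so vector bundles account for the space $\coprod_rBU(r)$, while $|\mathsf{Perf}|\simeq BU\times\mathbb{Z}$ by Blanc \cite{Blanc}, and this is the homotopy type of the group completion of $\coprod_rBU(r)$. For vector bundles with a nondegenerate $\epsilon$-symmetric form the structure groups are $O_r(\mathbb{C})\simeq O(r)$ and $Sp_{2r}(\mathbb{C})\simeq Sp(r)$. One therefore guesses that passing from bundles to complexes again performs a group completion, now of $\coprod_rBO(r)$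 or $\coprod_rBSp(r)$.

Two points make this less than formal. First, the monoid $\pi_0X(\mathbb{C})$ has no invertible element other than $0$, because $\dim H^*(E)$ is additive; the inverses must be created by the realization. Second, over $\mathbb{C}$ the form pairs $H^i(E)$ with $H^{-i}(E)$, and for $i>0$ such a pair has general linear symmetry, not orthogonal or symplectic symmetry; one has to see why these pairs leave no trace in $|X|$.

To measure how far a self-dual complex is from a vector bundle we bound its cohomology from above; duality then bounds it from below. For $n\ge0$ and $S\in\mathsf{Aff}$ let $X_{\le n}(S)\subset X(S)$ be the union of the components of those $(E,\phi)$ with $H^i(E)=0$ for $i>n$. A perfect complex on $S$ satisfies this condition if and only if it is represented by a bounded complex of finitely generated projective modules in degrees $\le n$. Hence $X_{\le n}$ is stable under base change and direct sum, and is a presheaf of $E_\infty$-spaces on $\mathsf{Aff}$.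

\begin{theorem}\label{thm:main}
Let $\epsilon=\pm1$ and $X=\mathsf{Perf}^{\mathrm{sd}}$.
\begin{enumerate}
\item $X_{\le0}$ is the stack of vector bundles with a nondegenerate $\epsilon$-symmetric form, and $|X_{\le0}|\simeq\coprod_rBO(r)$ for $\epsilon=1$ and $|X_{\le0}|\simeq\coprod_rBSp(r)$ for $\epsilon=-1$, as $E_\infty$-spaces.
\item The map $|X_{\le0}|\to|X|$ is a group completion of $E_\infty$-spaces. In particular $|X|$ is grouplike.
\item $|X_{\le n}|\simeq|X|$ for all $n\ge1$.
\end{enumerate}
Consequently
\[
|\mathsf{OPerf}|_{\mathbb{S}}\simeq ko,\qquad|\mathsf{SpPerf}|_{\mathbb{S}}\simeq ksp,\qquad|\mathsf{OPerf}|\simeq BO\times\mathbb{Z},\qquad|\mathsf{SpPerf}|\simeq BSp\times\mathbb{Z},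
\]
that is, the conjecture holds.
\end{theorem}

The heart of the proof is Proposition~\ref{prop:telescope}, which expresses $|X_{\le n}|$ as a mapping telescope of $|X_{\le n-1}|$. Section~\ref{sec:example} shows the mechanism by hand for $n=1$. Sections \ref{sec:real} and \ref{sec:sd} collect the tools and prove part (1). Section~\ref{sec:fil} sets up self-dual filtered complexes, Section~\ref{sec:surgery} carries out the surgery, and Section~\ref{sec:end} finishes the proof.

\section{Scaling the differential of a three-term complex}\label{sec:example}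

This section is an illustration; the proof does not depend on it. Let $S=\operatorname{Spec}R\in\mathsf{Aff}$. A point of $X_{\le n}(S)$ is a map $h_S\to X_{\le n}$ and gives a map $S^{\mathrm{an}}\to|X_{\le n}|$. A point of $X_{\le n}(S\times\mathbb{A}^1)$ gives a map $S^{\mathrm{an}}\times\mathbb{C}\to|X_{\le n}|$, hence a homotopy between the maps given by its restrictions to $t=0$ and $t=1$.

A bounded complex $E$ of finitely generated projective $R$-modules with a chain map $\beta\colon E\otimes E\to R$ that satisfies $\beta(y,x)=\epsilon(-1)^{|x||y|}\beta(x,y)$ and induces an isomorphism of complexes $E\to DE$ is a strictly self-dual complex, and defines a point of $X(S)$. For a complex $A$ write $\mathrm{Hyp}(A)$ for $A\oplus DA$ with the tautological pairing, and let $h_j$ be the class of $\mathrm{Hyp}(\mathbb{C}[-j])$.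

Let $(V,b)$ be a projective module with a nondegenerate $\epsilon$-symmetric form, let $L=R^N$, and let $u\colon L^\vee\to V$ be a linear map with isotropic image, $b(u\xi,u\xi')=0$. Define $u^\dagger\colon V\to L$ by $\langle\xi,u^\dagger v\rangle=b(u\xi,v)$. Then $u^\dagger u=0$, and we obtain a complex
\[
E_u=\bigl(L^\vee\xrightarrow{\ u\ }V\xrightarrow{\ u^\dagger\ }L\bigr)
\]
in degrees $-1,0,1$. Put $\beta=b$ on $V\otimes V$, and $\beta(\xi,l)=\langle\xi,l\rangle$, $\beta(l,\xi)=-\epsilon\langle\xi,l\rangle$ for $\xi\in L^\vee$, $l\in L$. The chain map condition $\beta(dx,y)+(-1)^{|x|}\beta(x,dy)=0$ reads $b(u\xi,v)-\langle\xi,u^\dagger v\rangle=0$ for $(x,y)=(\xi,v)$, and $-\epsilon\langle\xi,u^\dagger v\rangle+b(v,u\xi)=0$ for $(x,y)=(v,\xi)$. Both hold. So $E_u\in X_{\le1}(S)$.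

\emph{Deformation.} Replace $u$ by $tu$ over $R[t]$. Then $u^\dagger$ is replaced by $tu^\dagger$ and $\beta$ is unchanged, so $E_{tu}$ is a point of $X_{\le1}(S\times\mathbb{A}^1)$. At $t=1$ it is $E_u$ and at $t=0$ it is $V\oplus\mathrm{Hyp}(L[-1])$. After realization,
\[
[E_u]=[V]+Nh_1 .
\]
The complex has been traded for a vector bundle with a form, up to a constant that depends only on $N$.

\emph{Ambiguity.} Let $H=Re\oplus Rf$ with $b(e,e)=b(f,f)=0$, $b(e,f)=1$, $b(f,e)=\epsilon$. Put $L'=L\oplus R$, $V'=V\oplus H$ and $u'(\xi,c)=(u\xi,ce)$. Then $E_{u'}$ is the sum of $E_u$ and the complex $R\to H\to R$ with maps $c\mapsto ce$ and $\alpha e+\gamma f\mapsto\gamma$, which is exact. So $E_{u'}\simeq E_u$, but the bundle $V$ has grown by a hyperbolic plane and $N$ by one. For $V=0$, $N=0$ and $R=\mathbb{C}$ this gives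
\[
h_0+h_1=0\quad\text{in }\pi_0|X_{\le1}| .
\]
This is how the realization creates inverses. For $\epsilon=1$, the hyperbolic plane over $\mathbb{C}$ is the sum of two copies of the standard line, so the inverse of the standard line is the complex $\mathbb{C}[1]\oplus\mathbb{C}\oplus\mathbb{C}[-1]$.

\emph{Presenting a general complex.} The complex $E_u$ has the filtration $F_{-1}=L[-1]\subset F_0=(V\to L)\subset F_1=E_u$, with graded pieces $L[-1]$, $V$ and $L^\vee[1]$. Suppose that only $(E,\phi)\in X_{\le1}(S)$ is given. To build such a filtration, choose first a map $a\colon L[-1]\to E$ that is surjective on $H^1$; this is possible for $N$ large since $S$ is affine. Duality dictates the top quotient $Da\circ\phi\colon E\to L^\vee[1]$, hence its fiber $F_0$. It remains to lift $a$ to $F_0$, that is, to choose a nullhomotopy of the ``Gram matrix'' $Da\circ\phi\circ a\colon L[-1]\to L^\vee[1]$. The obstruction lies in $\mathrm{Ext}^2_R(L,L^\vee)=0$, two nullhomotopies differ by a class in $\mathrm{Ext}^1_R(L,L^\vee)=0$, and the automorphisms of a nullhomotopy form the module $\mathrm{Hom}_R(L,L^\vee)$,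 which scaling contracts.

The general proof makes these three observations precise in families: the choice of $a$ is contractible as $N\to\infty$, the choice of a nullhomotopy compatible with duality is contractible after realization, and the deformation is natural. The price of $N\to\infty$ is that the middle piece is determined only up to adding hyperbolic objects, which is why a telescope appears.

\section{Properties of the realization}\label{sec:real}

\begin{lemma}\label{lem:products}
The functor $|{-}|$ preserves finite products, and the projection $|P\times\mathbb{A}^1|\to|P|$ is an equivalence for every presheaf $P$. If $H\colon P\times\mathbb{A}^1\to Q$ is a map of presheaves with restrictions $f_0,f_1\colon P\to Q$ to $0$ and $1$, then $|f_0|\simeq|f_1|$.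
\end{lemma}

\begin{proof}
Both sides of $|P\times Q|\to|P|\times|Q|$ preserve colimits in each variable, and the map is an equivalence for representables. So $|P\times\mathbb{A}^1|\simeq|P|\times\mathbb{C}\simeq|P|$. The two inclusions $P\to P\times\mathbb{A}^1$ are sections of the projection, so their realizations are both inverse to the same equivalence.
\end{proof}

We call $H$ an \emph{$\mathbb{A}^1$-homotopy}. The surgery needs ordinary rings, since it uses that certain mapping spaces have a single homotopy group. The next lemma allows this.

\begin{lemma}\label{lem:classical}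
Let $j\colon\mathsf{Aff}\to\mathsf{dAff}$ be the inclusion. Then $|F|\simeq|j^*F|$ for presheaves of spaces $F$ on $\mathsf{dAff}$, and $|F|_{\mathbb{S}}\simeq|j^*F|_{\mathbb{S}}$ for presheaves of spectra, naturally in $F$.
\end{lemma}

\begin{proof}
The inclusion $j$ is left adjoint to $T\mapsto T^{\mathrm{cl}}$, so $j^*h_T(S)=\mathrm{Map}(jS,T)=\mathrm{Map}(S,T^{\mathrm{cl}})$, that is, $j^*h_T=h_{T^{\mathrm{cl}}}$. Thus $|{-}|$ and $|j^*({-})|$ are colimit-preserving functors that both restrict to $T\mapsto(T^{\mathrm{cl}})^{\mathrm{an}}$ on representables. For spectra, use $j^*\Sigma^\infty_+h_T=\Sigma^\infty_+h_{T^{\mathrm{cl}}}$ in the same argument.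
\end{proof}

Restriction along $j$ commutes with finite products and with pointwise $B^\infty$. \emph{From now on all presheaves, including $X$, are presheaves on $\mathsf{Aff}$.} By Lemma~\ref{lem:products}, the realization of a presheaf of $E_\infty$-spaces is an $E_\infty$-space.

\begin{lemma}\label{lem:gp}
For a presheaf $M$ of $E_\infty$-spaces there is a natural equivalence $|B^\infty M|_{\mathbb{S}}\simeq B^\infty|M|$.
\end{lemma}

\begin{proof}
Let $\mathcal{M}=\mathrm{Fun}(\mathsf{Aff}^{\mathrm{op}},\mathrm{CMon})$. Both sides are colimit-preserving functors $\mathcal{M}\to\mathrm{Sp}$. The left side is a composite of two such functors. For the right side, the functor $|{-}|\colon\mathcal{M}\to\mathrm{CMon}$ preserves sifted colimits, which are computed on underlying objects, and finite coproducts, which in $\mathcal{M}$ and in $\mathrm{CMon}$ are finite products; hence it preserves all colimits.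

By Gepner--Groth--Nikolaus \cite{GGN}, $\mathcal{M}\simeq\mathrm{PSh}(\mathsf{Aff})\otimes\mathrm{CMon}$ as presentable $\infty$-categories, and colimit-preserving functors from $\mathrm{CMon}$ to a presentable semiadditive $\infty$-category such as $\mathrm{Sp}$ are classified by their value on the free $E_\infty$-space on a point. So colimit-preserving functors $\mathcal{M}\to\mathrm{Sp}$ are classified by their restriction along $S\mapsto\mathrm{Free}(h_S)$. As $\mathrm{Free}(P)=\coprod_mP^m_{h\Sigma_m}$ is built from products and colimits, $|\mathrm{Free}(h_S)|=\mathrm{Free}(S^{\mathrm{an}})$. Since $B^\infty\mathrm{Free}=\Sigma^\infty_+$, both functors restrict to $S\mapsto\Sigma^\infty_+S^{\mathrm{an}}$.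
\end{proof}

In particular $\Omega^\infty|X|_{\mathbb{S}}=|X|^{\mathrm{gp}}$. The space-level half of the conjecture follows from the spectrum-level half only once $|X|$ is known to be grouplike.

The realization does not preserve fibers in general, so ``the choices are contractible'' needs a criterion. Let $p\colon P\to Y$ be a map of presheaves, $T\in\mathsf{Aff}$ and $y\in Y(T)$. Under the equivalence $\mathrm{PSh}(\mathsf{Aff})_{/T}\simeq\mathrm{PSh}(\mathsf{Aff}/T)$, the projection $P\times_YT\to T$ corresponds to the presheaf
\[
P_y(T')=\text{fiber of }P(T')\to Y(T')\text{ over }y|_{T'} .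
\]
For $Q\in\mathrm{PSh}(\mathsf{Aff}/T)$ let $|Q|$ be the realization of the corresponding object of $\mathrm{PSh}(\mathsf{Aff})$; this preserves colimits and sends the terminal object to $T^{\mathrm{an}}$. Let $\Delta^k=\operatorname{Spec}\mathbb{C}[t_0,\dots,t_k]/(\sum t_i-1)$ be the algebraic simplices, with the usual cosimplicial structure, and put
\[
\operatorname{Sing}Q(T')=\operatorname{colim}_{[k]\in\Delta^{\mathrm{op}}}Q(T'\times\Delta^k).
\]
The functor $\operatorname{Sing}$ commutes with colimits, and with finite products because $\Delta^{\mathrm{op}}$ is sifted.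

\begin{lemma}\label{lem:fiberwise}
Let $p\colon P\to Y$ be a map of presheaves.
\begin{enumerate}
\item[(a)] If $|P\times_YT|\to T^{\mathrm{an}}$ is an equivalence for all $T$ and $y\in Y(T)$, then $|p|$ is an equivalence.
\item[(b)] The hypothesis of \textup{(a)} holds if $\operatorname{Sing}P_y(T')$ is contractible for all $T$, $y$ and $T'\to T$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $Y=\operatorname{colim}_{T\to Y}T$, and colimits of presheaves are stable under pullback, so $P=\operatorname{colim}_{T\to Y}P\times_YT$. Apply $|{-}|$.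

(b) Let $Q=P_y$ and $Q^{\Delta^k}(T')=Q(T'\times\Delta^k)$. Let $c\colon Q\to Q^{\Delta^k}$ be pullback along the projection and $e\colon Q^{\Delta^k}\to Q$ restriction to the vertex $v_0$. Then $ec=\mathrm{id}$. For $s\in\mathbb{A}^1(T')$ let $r_s$ be the endomorphism $x\mapsto v_0+s(x-v_0)$ of $T'\times\Delta^k$ over $T'$. The map $(q,s)\mapsto r_s^*q$ is an $\mathbb{A}^1$-homotopy from $ce$ to the identity. So $|c|$ is an equivalence for each $k$. The maps $c$ form a map from the constant simplicial object $Q$ to $Q^{\Delta^\bullet}$, and $\Delta^{\mathrm{op}}$ is weakly contractible, so $|Q|\simeq\operatorname{colim}_k|Q^{\Delta^k}|=|\operatorname{Sing}Q|$ over $T^{\mathrm{an}}$. If $\operatorname{Sing}Q$ is terminal, this is $T^{\mathrm{an}}$.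
\end{proof}

\begin{lemma}\label{lem:module}
For a $\mathbb{C}$-vector space $M$, the simplicial abelian group $M\otimes_{\mathbb{C}}\mathcal{O}(\Delta^\bullet)$ is contractible.
\end{lemma}

\begin{proof}
It is a module over the simplicial ring $\mathcal{O}(\Delta^\bullet)$, so its homotopy groups are modules over the ring $\pi_0\mathcal{O}(\Delta^\bullet)$. The two faces of $t_1\in\mathcal{O}(\Delta^1)$ are $0$ and $1$, so this ring is zero.
\end{proof}

\section{Self-dual objects and vector bundles with a form}\label{sec:sd}

\subsection{Coinduction and hyperbolic objects}\label{ss:coind}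

We never write coherence data by hand; all self-dual objects will be produced by universal properties. A \emph{$C_2$-space} is a functor from $BC_2$ to spaces, and $Z^{hC_2}$ is its limit. Thus $({-})^{hC_2}$ preserves limits. The forgetful functor from $C_2$-spaces to spaces has a right adjoint $\mathrm{CoInd}$, with underlying space $A\times A$ and the swap action. We use two consequences of the adjunction.
\begin{itemize}
\item $(\mathrm{CoInd}\,A)^{hC_2}=\mathrm{Map}_{C_2}(*,\mathrm{CoInd}\,A)\simeq A$.
\item If $Z$ is a $C_2$-space with involution $\sigma$, a map of spaces $g\colon Z\to A$ corresponds to an equivariant map $Z\to\mathrm{CoInd}\,A$ with underlying map $z\mapsto(g(z),g(\sigma z))$, and on homotopy fixed points this is the composite $Z^{hC_2}\to Z\xrightarrow{g}A$.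
\end{itemize}

A \emph{self-dual functor} is a morphism of self-dual additive $\infty$-categories; it induces an equivariant map of cores. A full additive subcategory stable under $D$ inherits a self-dual structure. The functor $\mathcal{C}\mapsto\mathcal{C}^{\mathrm{sd}}$ preserves limits. The $\infty$-category of additive $\infty$-categories is semiadditive, with addition $\oplus\colon\mathcal{C}\times\mathcal{C}\to\mathcal{C}$, and $({-})^{\mathrm{op}}$ preserves products. Hence for self-dual $\mathcal{C}$ the functor $\oplus$ is self-dual, and $\mathcal{C}^\simeq$ is an $E_\infty$-space with $C_2$-action.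

In $\mathrm{CMon}$ finite products and coproducts agree, so for $A\in\mathrm{CMon}$ the coinduced object $\mathrm{CoInd}\,A$ agrees with the induced object $\mathrm{Ind}\,A$, where $\mathrm{Ind}$ is left adjoint to forgetting the action. The counit is an equivariant map $\mathrm{CoInd}(\mathcal{C}^\simeq)=\mathrm{Ind}(\mathcal{C}^\simeq)\to\mathcal{C}^\simeq$, $(x,y)\mapsto x\oplus Dy$. On homotopy fixed points it gives a map of $E_\infty$-spaces
\[
\mathrm{Hyp}\colon\mathcal{C}^\simeq\to\mathcal{C}^{\mathrm{sd}},\qquad x\mapsto x\oplus Dx,
\]
which is natural for self-dual functors. For $j\ge0$, the object $\mathrm{Hyp}(\mathbb{C}[-j])$ has underlying complex $\mathbb{C}[-j]\oplus\mathbb{C}[j]$ and lies in $X_{\le j}(\mathbb{C})$. We write $h_j$ for the point it defines in $|X_{\le n}|$, $n\ge j$, and for its class in $\pi_0$.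

The following lemma is where the invertibility of $2$ enters the surgery.

\begin{lemma}\label{lem:EM}
Let $Z$ be a $C_2$-space whose underlying space is a $K(M,m)$, with $m\ge1$ and $M$ a $\mathbb{Q}$-vector space. Then $Z^{hC_2}$ is nonempty and connected, its only nonzero homotopy group is in degree $m$, and for every $x\in Z^{hC_2}$ the map $\pi_m(Z^{hC_2},x)\to\pi_m(Z,x)=M$ is injective with image $M^{C_2}$.
\end{lemma}

\begin{proof}
The space $Z^{hC_2}$ is the space of sections of $Z_{hC_2}\to BC_2$, a fibration with fiber $K(M,m)$. The group $C_2$ acts on $M$ by additive automorphisms, and $H^i(C_2;M)=0$ for $i>0$ because $2$ is invertible on $M$. For $m\ge2$, the obstruction to a section lies in $H^{m+1}(C_2;M)=0$, and once a section exists, $\pi_j$ of the space of sections is $H^{m-j}(C_2;M)$ for $0\le j\le m$ and zero for $j>m$. For $m=1$, the total space is $B\Gamma$ for an extension $1\to M\to\Gamma\to C_2\to1$, and sections form the groupoid of splittings, with conjugation by $M$ as morphisms. The class of the extension lies in $H^2(C_2;M)=0$, conjugacy classes of splittings form a torsor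 under $H^1(C_2;M)=0$, and the automorphism group of a splitting is $M^{C_2}$.
\end{proof}

\subsection{The bottom of the filtration}

\begin{lemma}\label{lem:bottom}
For $S\in\mathsf{Aff}$, the space $X_{\le0}(S)$ is the $1$-groupoid of vector bundles $V$ on $S$ with an isomorphism $\phi\colon V\to V^\vee$ such that $\phi^\vee=\epsilon\phi$. Moreover $X=\operatorname{colim}_nX_{\le n}$.
\end{lemma}

\begin{proof}
Let $(E,\phi)\in X_{\le0}(S)$. Then $E$ is represented by a bounded complex of finitely generated projectives in degrees $\le0$, so $E\simeq DE$ is represented by such a complex $P^0\to\dots\to P^m$ in degrees $\ge0$, with no cohomology in positive degrees. If $m>0$, then $P^{m-1}\to P^m$ is surjective, hence split, and we may replace the complex by the shorter one that ends with the projective module $\ker(P^{m-1}\to P^m)$. By induction $E$ is a projective module in degree $0$. Vector bundles in degree $0$ form a $D$-stable union of components of $\mathsf{Perf}(S)^\simeq$ that is a $1$-groupoid, and its homotopy fixed points are as stated. Finally, a perfect complex on $S$ has bounded cohomology,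 so $X(S)$ is the increasing union of the $X_{\le n}(S)$.
\end{proof}

Let $\mathrm{std}_1$ be the standard quadratic line if $\epsilon=1$ and the standard symplectic plane if $\epsilon=-1$. Let $\mathrm{std}_r$ be the orthogonal sum of $r$ copies of $\mathrm{std}_1$, and let $G_r$ be its automorphism group scheme, $O_r$ or $Sp_{2r}$.

\begin{proposition}\label{prop:bottom}
$|X_{\le0}|\simeq\coprod_rBO(r)$ for $\epsilon=1$ and $|X_{\le0}|\simeq\coprod_rBSp(r)$ for $\epsilon=-1$, as $E_\infty$-spaces, with $\mathrm{std}_r$ in the $r$-th component. Hence $B^\infty|X_{\le0}|\simeq ko$, respectively $ksp$.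
\end{proposition}

\begin{proof}
The realization is computable on colimits of representables, so we replace $X_{\le0}$ by a presheaf of trivialized forms. Let $X^{\mathrm{triv}}$ be the presheaf of permutative groupoids whose set of objects over every $S$, including $S=\emptyset$, is $\mathbb{N}$, with $\mathrm{Aut}(r)=G_r(S)$, no morphisms between distinct objects, and block sum as monoidal structure. Its nerve is the simplicial presheaf $[k]\mapsto\coprod_rG_r^k$. The assignment $r\mapsto\mathrm{std}_r$ is a symmetric monoidal functor $X^{\mathrm{triv}}\to X_{\le0}$.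

\emph{This functor is an equivalence after realization.} Let $y\in X_{\le0}(T)$, and let $P_r=\mathrm{Iso}(\mathrm{std}_r,y)$, an affine $T$-scheme of finite type. Let $T_r\subset T$ be the open and closed subscheme where $y$ has the rank of $\mathrm{std}_r$. Then $T=\coprod_rT_r$; for $\epsilon=-1$ this holds because $2$ is invertible, so the form is alternating and has even rank. The scheme $P_r$ lies over $T_r$, and there it is a $G_r$-torsor that is locally trivial in the \'etale topology: a symplectic form has a symplectic basis Zariski-locally, and since $2$ is invertible a symmetric form is Zariski-locally diagonal with unit entries, whose square roots exist \'etale-locally.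

The fiber of $X^{\mathrm{triv}}(T')\to X_{\le0}(T')$ over $y|_{T'}$ is the groupoid of pairs of an integer $r$ and an isomorphism $\mathrm{std}_r\to y|_{T'}$, namely $\coprod_rP_r(T')/\!/G_r(T')$. So $X^{\mathrm{triv}}\times_{X_{\le0}}T=\coprod_r\operatorname{colim}_kP_r\times G_r^k$, with realization $\coprod_r\operatorname{colim}_kP_r^{\mathrm{an}}\times G_r(\mathbb{C})^k$. An \'etale surjection induces a surjective local homeomorphism on $\mathbb{C}$-points, so $P_r^{\mathrm{an}}\to T_r^{\mathrm{an}}$ has local sections and is a locally trivial principal $G_r(\mathbb{C})$-bundle. It is therefore a surjective Serre fibration, the simplicial space $P_r^{\mathrm{an}}\times G_r(\mathbb{C})^\bullet$ is its \v{C}ech nerve in the $\infty$-category of spaces, and the colimit is $T_r^{\mathrm{an}}$. The realization is thus $\coprod_rT_r^{\mathrm{an}}=T^{\mathrm{an}}$, and Lemma~\ref{lem:fiberwise}(a) gives $|X^{\mathrm{triv}}|\simeq|X_{\le0}|$ by a map of $E_\infty$-spaces.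

\emph{The $E_\infty$-space $|X^{\mathrm{triv}}|$.} The $E_\infty$-structure on the nerve of a permutative groupoid is given by an action of the Barratt--Eccles operad, an operad in simplicial sets. In each simplicial degree the action on $\coprod_rG_r^k$ consists of maps between coproducts of representables, given by block sums and permutation matrices. Since $|{-}|$ preserves products and colimits, $|X^{\mathrm{triv}}|$ is the $E_\infty$-space of the topological permutative groupoid with automorphism groups $G_r(\mathbb{C})$. The inclusions of maximal compact subgroups $O(r)\subset O_r(\mathbb{C})$ and $Sp(r)=Sp_{2r}(\mathbb{C})\cap U(2r)\subset Sp_{2r}(\mathbb{C})$ are homotopy equivalences, are compatible with block sum, and contain the permutation matrices. The spectrum of the topological permutative groupoid with automorphism groups $O(r)$, respectively $Sp(r)$, is connective real, respectively quaternionic, $K$-theory by Segal \cite{Segal}.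
\end{proof}

\section{Filtered complexes as complexes on $\mathbb{A}^1/\mathbb{G}_m$}\label{sec:fil}

We need a notion of self-dual filtered complex with three properties: the total complex and the associated graded are self-dual, there is a natural deformation from one to the other, and all of this is coherent. Writing down a duality on diagrams $F_{-1}\to F_0\to F_1$ and checking these properties directly would mean handling infinitely many coherences. Instead we view filtered complexes as perfect complexes on $\mathbb{A}^1/\mathbb{G}_m$. Then each of the operations is a pullback along a map of presheaves, and pullbacks are self-dual for free.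

\subsection{The presheaf $\Theta$}

Extend $\mathsf{Perf}^+$, with its self-dual structure, to all presheaves by $\mathsf{Perf}(P)=\lim_{T\to P}\mathsf{Perf}(T)$. This sends colimits to limits, every map of presheaves induces a self-dual pullback functor, and $X(P)=\mathsf{Perf}(P)^{\mathrm{sd}}$. The functor $D$ on $\mathsf{Perf}(P)$ is the monoidal dual.

Let $\mathbb{G}_m$ act on $\mathbb{A}^1$ by scaling and put
\[
\Theta=\mathbb{A}^1/\mathbb{G}_m=\operatorname{colim}_k\mathbb{A}^1\times\mathbb{G}_m^k,\qquad B\mathbb{G}_m=\operatorname{colim}_k\mathbb{G}_m^k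
\]
in $\mathrm{PSh}(\mathsf{Aff})$. These are nerves of action groupoids: the $j$-th vertex of the simplex $(x,z_1,\dots,z_k)$ is $z_1\cdots z_jx$. There are maps
\[
i_0\colon B\mathbb{G}_m\to\Theta,\qquad\pi\colon\Theta\to B\mathbb{G}_m,\qquad i_1\colon\mathrm{pt}\xrightarrow{\,1\,}\mathbb{A}^1\to\Theta,\qquad\mu\colon\mathbb{A}^1\times\Theta\to\Theta,
\]
where $i_0$ is the inclusion of the origin, $\pi$ is the projection, and $\mu(s,x)=sx$. Already for simplicial schemes,
\begin{equation}\label{eq:relations}
\pi i_0=\mathrm{id},\qquad\mu(1,-)=\mathrm{id},\qquad\mu(0,-)=i_0\pi,\qquad\mu\circ(\mathrm{id}\times i_0)=i_0\circ\mathrm{pr}_2 .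
\end{equation}
We use the same letters for the products of these maps with $S\in\mathsf{Aff}$.

Let $\mathcal{D}(R)$ be the derived $\infty$-category of a $\mathbb{C}$-algebra $R$. Put $\mathrm{Fil}_R=\mathrm{Fun}((\mathbb{Z},\le),\mathcal{D}(R))$, let $\mathrm{Gr}_R=\prod_{\mathbb{Z}}\mathcal{D}(R)$ be the graded objects, and let $B_k=\mathcal{O}(\mathbb{A}^1\times\mathbb{G}_m^k)=\mathbb{C}[t,z_1^{\pm1},\dots,z_k^{\pm1}]$.

\begin{lemma}\label{lem:rees}
There are equivalences $\mathrm{Fil}_R\simeq\lim_k\mathcal{D}(R\otimes B_k)$, natural in $R$, under which the projection to $\mathcal{D}(R[t])$ is the functor $U(M)=\bigoplus_iM_i$ with $t$ acting by the maps $M_i\to M_{i+1}$. Likewise $\mathrm{Gr}_R\simeq\lim_k\mathcal{D}(R\otimes\mathcal{O}(\mathbb{G}_m^k))$, with projection $(V_i)\mapsto\bigoplus_iV_i$ to $\mathcal{D}(R)$.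
\end{lemma}

\begin{proof}
Let first $R=\mathbb{C}$. The category $\mathrm{Fil}_{\mathbb{C}}$ is the derived $\infty$-category of the abelian category of graded $\mathbb{C}[t]$-modules. Let $v_j\colon B_0\to B_k$, $t\mapsto z_1\cdots z_jt$, be the $j$-th vertex map; it makes $B_k$ a free $B_0$-module. For a graded module $M$ put $M_{(k)}=v_0^*M$. The map $v_j^*M\to v_0^*M$, $b\otimes m\mapsto b(z_1\cdots z_j)^i\otimes m$ for $m\in M_i$, is an isomorphism of $B_k$-modules. For $\alpha\colon[k]\to[l]$ it gives an isomorphism $\alpha^*M_{(k)}=v_{\alpha(0)}^*M\cong M_{(l)}$, compatible with composition, and valid for derived pullbacks because the vertex maps are flat. The functors $M\mapsto M_{(k)}$ are exact and $\mathbb{C}$-linear, so they define $\Phi\colon\mathrm{Fil}_{\mathbb{C}}\to\lim_k\mathcal{D}(B_k)$ with $0$-th component $U$.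

Thus $\mathcal{C}^k=\mathcal{D}(B_k)$, $\mathcal{C}^{-1}=\mathrm{Fil}_{\mathbb{C}}$ is an augmented cosimplicial $\infty$-category. By the dual form of \cite[Cor.~4.7.5.3]{HA}, $\Phi$ is an equivalence if the following hold.
\begin{enumerate}
\item[(i)] $U$ is conservative.
\item[(ii)] $\mathcal{C}^{-1}$ has totalizations of $U$-split cosimplicial objects, and $U$ preserves them.
\item[(iii)] For every $\alpha\colon[m]\to[n]$ in $\Delta_+$, let $\alpha^+\colon[m+1]\to[n+1]$ send $0$ to $0$ and $i+1$ to $\alpha(i)+1$, so that $\alpha^+d^0=d^0\alpha$. Then the functors $d^0\colon\mathcal{C}^m\to\mathcal{C}^{m+1}$ and $d^0\colon\mathcal{C}^n\to\mathcal{C}^{n+1}$ have right adjoints, and the induced map $\alpha\circ(d^0)^R\to(d^0)^R\circ\alpha^+$ is an equivalence.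
\end{enumerate}
Condition (i) holds because $H^q(UM)=\bigoplus_iH^q(M_i)$.

For (ii), limits in $\mathrm{Fil}_{\mathbb{C}}$ exist and are computed for each $i$. Write $\pi^s$ for the cohomotopy of a cosimplicial abelian group. We first note that if $N^\bullet$ is a cosimplicial object of $\mathcal{D}(\mathbb{C})$ with $\pi^sH^q(N^\bullet)=0$ for all $q$ and all $s>0$, then $H^q(\lim N^\bullet)=\pi^0H^q(N^\bullet)$. For $\tau^{\ge-a}N^\bullet$ this follows from the Bousfield--Kan spectral sequence, which has a single column and converges since each total degree receives finitely many contributions. In general $\lim N^\bullet=\lim_a\lim\tau^{\ge-a}N^\bullet$, and this tower is eventually constant in each degree. Now let $M^\bullet$ be $U$-split. The cosimplicial group $H^q(UM^\bullet)=\bigoplus_iH^q(M_i^\bullet)$ is split, so it has $\pi^s=0$ for $s>0$ and $\pi^0=H^q(\lim UM^\bullet)$. The vanishing passes to each summand, so $H^q(\lim M_i^\bullet)=\pi^0H^q(M_i^\bullet)$. Summing over $i$ gives $H^q(U\lim M^\bullet)=H^q(\lim UM^\bullet)$.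

For (iii) with $m\ge0$: the map $(d_0,z_1)$ identifies $\operatorname{Spec}B_{m+1}$ with $\operatorname{Spec}B_m\times\mathbb{G}_m$, so $d_0$ is flat. The square of affine schemes is cartesian because $(d_0,\,z_1\cdots z_{\alpha(0)+1})\colon\operatorname{Spec}B_{n+1}\to\operatorname{Spec}B_n\times\mathbb{G}_m$ is an isomorphism. So (iii) is flat base change. A map $[-1]\to[n]$ with $n\ge0$ factors through $[0]$, and the squares compose, so only $\alpha\colon[-1]\to[0]$ remains; here $\alpha^+=d^1$, and $d^0t=zt$, $d^1t=t$ in $B_1=\mathbb{C}[t,z^{\pm1}]$. The right adjoint of $U$ is given by $U^R(N)_i=N$ with transition maps $t$, and the counit $UU^RN=\bigoplus_iN\to N$ is the sum. The comparison map $UU^RN\to(d^0)_*(d^1)^*N=N[z^{\pm1}]$ is the isomorphism $v_1^*\cong v_0^*$ above followed by the counit, that is, $(n_i)_i\mapsto\sum_in_iz^i$. This is an isomorphism.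

For general $R$, apply $\mathrm{Mod}_R({-})$ to the $\mathcal{D}(\mathbb{C})$-linear equivalence $\Phi$. This construction commutes with limits, $\mathrm{Mod}_R(\mathcal{D}(B_k))=\mathcal{D}(R\otimes B_k)$ and $\mathrm{Mod}_R(\mathrm{Fil}_{\mathbb{C}})=\mathrm{Fil}_R$, and base change $R'\otimes_R-$ commutes with linear colimit-preserving functors. For graded objects, delete $t$ throughout: replace $B_k$ by $\mathcal{O}(\mathbb{G}_m^k)$ and take $U^R(N)_i=N$.
\end{proof}

\subsection{Dictionary}\label{ss:dict}

Let $S=\operatorname{Spec}R\in\mathsf{Aff}$. For $V\in\mathcal{D}(R)$ let $V\langle j\rangle\in\mathrm{Fil}_R$ be $V$ in positions $i\ge j$, with identity maps, and $0$ in positions $i<j$. Then $\mathrm{Map}(V\langle j\rangle,M)=\mathrm{Map}(V,M_j)$ and $U(V\langle j\rangle)=V\otimes_RR[t]$. Under Lemma~\ref{lem:rees}: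
\begin{itemize}
\item $i_0^*M$ is the derived reduction of $UM$ modulo $t$, the cofiber of $t$, so its part of weight $i$ is $\mathrm{gr}_iM=\mathrm{cofib}(M_{i-1}\to M_i)$;
\item $i_1^*M$ is the cofiber of $t-1$ on $\bigoplus_iM_i$, which is the telescope $\operatorname{colim}_iM_i$;
\item $\pi^*(V_i)_i=\bigoplus_iV_i\langle i\rangle$, and $i_1^*\pi^*$ forgets the grading.
\end{itemize}
These functors, and $M\mapsto M_i$, are linear and preserve colimits, so they commute with base change in $R$. An object of $\lim_k\mathcal{D}(R\otimes B_k)$ has all components perfect if its $0$-th component is perfect, as the others are pullbacks of it. So $\mathsf{Perf}(S\times\Theta)\subset\mathrm{Fil}_R$ consists of the $M$ with $UM$ perfect over $R[t]$. In the same way $\mathsf{Perf}(S\times B\mathbb{G}_m)\subset\mathrm{Gr}_R$ consists of the $(V_i)$ with $\bigoplus_iV_i$ perfect. As perfect complexes are compact, the identity of $\bigoplus_iV_i$ then factors through a finite subsum; so the condition says that finitely many $V_i$ are nonzero and all are perfect.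

Let $\chi^i$ be the line bundle on $B\mathbb{G}_m$ given by $\mathbb{C}$ in weight $i$. By construction its gluing datum is $z^i$, so $\chi^i\otimes\chi^{-i}=\mathcal{O}$. Pullback along $S\times B\mathbb{G}_m\to S$ is a self-dual functor that identifies $\mathsf{Perf}(S)$ with the objects of weight $0$, and the object $V$ in weight $i$ is $V\otimes\chi^i$. Hence
\begin{equation}\label{eq:weights}
D(V\otimes\chi^i)=DV\otimes\chi^{-i}.
\end{equation}
Let $\mathcal{G}(S)\subset\mathsf{Perf}(S\times B\mathbb{G}_m)$ be the full subcategory of objects with weights in $\{-1,0,1\}$. We write $\mathrm{gr}_i$ also for the part of weight $i$ of a graded object.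

\begin{lemma}\label{lem:graded}
The subcategory $\mathcal{G}(S)$ is stable under $D$, the functor $\mathrm{gr}_0\colon\mathcal{G}(S)\to\mathsf{Perf}(S)$ is self-dual, and
\[
(\mathrm{gr}_0,\mathrm{gr}_{-1})\colon\mathcal{G}(S)^{\mathrm{sd}}\to X(S)\times\mathsf{Perf}(S)^\simeq
\]
is an equivalence with inverse $(E',V)\mapsto E'\oplus\mathrm{Hyp}(V\otimes\chi^{-1})$, naturally in $S$.
\end{lemma}

\begin{proof}
By \eqref{eq:weights}, $\mathcal{G}(S)$ and its full subcategories $\mathcal{G}_0$ of weight $0$ and $\mathcal{G}_{\pm}$ of weights $\pm1$ are $D$-stable. The self-dual functor $\oplus\colon\mathcal{G}_0\times\mathcal{G}_\pm\to\mathcal{G}(S)$ is an equivalence, and $\mathcal{G}_0\simeq\mathsf{Perf}(S)$ self-dually. This gives $\mathrm{gr}_0$ its self-dual structure and $\mathcal{G}(S)^{\mathrm{sd}}\simeq X(S)\times\mathcal{G}_\pm^{\mathrm{sd}}$. The equivariant map $\mathcal{G}_\pm^\simeq\to\mathrm{CoInd}\,\mathsf{Perf}(S)^\simeq$ that corresponds to $\mathrm{gr}_{-1}$ has underlying map $(V_{-1},V_1)\mapsto(V_{-1},DV_1)$, an equivalence. So $\mathrm{gr}_{-1}\colon\mathcal{G}_\pm^{\mathrm{sd}}\to\mathsf{Perf}(S)^\simeq$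 is an equivalence. Since $\mathrm{gr}_{-1}(V\otimes\chi^{-1}\oplus DV\otimes\chi)=V$, the map $V\mapsto\mathrm{Hyp}(V\otimes\chi^{-1})$ is a right inverse, hence the inverse.
\end{proof}

\subsection{Three-step filtrations}

Let $\mathcal{F}(S)\subset\mathsf{Perf}(S\times\Theta)$ be the full subcategory of those $M$ with $i_0^*M\in\mathcal{G}(S)$, that is, $\mathrm{gr}_iM=0$ for $i\notin\{-1,0,1\}$.

\begin{lemma}\label{lem:three}
\begin{enumerate}
\item The functor $M\mapsto(M_{-1}\to M_0\to M_1)$ is an equivalence from $\mathcal{F}(S)$ to $\mathrm{Fun}([2],\mathsf{Perf}(S))$, natural in $S$, and $\mathrm{gr}_{-1}M=M_{-1}$, $i_1^*M=M_1$.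
\item $D$ preserves $\mathcal{F}(S)$, and $\mathrm{gr}_i(DM)\simeq D(\mathrm{gr}_{-i}M)$.
\item Naturally in $M$ and $S$, the arrow $(DM)_{-1}\to(DM)_1=D(M_1)$ is the dual of $M_1\to\mathrm{gr}_1M$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) We claim that $M\in\mathrm{Fil}_R$ is perfect if and only if $M_i=0$ for $i\ll0$, finitely many $\mathrm{gr}_iM$ are nonzero, and all $\mathrm{gr}_iM$ are perfect. Let $M$ be perfect. The conditions on $\mathrm{gr}_iM$ hold because $i_0^*M$ is perfect. Since $R[t]$ is noetherian, $H^*(UM)=\bigoplus_iH^*(M_i)$ is a finitely generated graded $R[t]$-module, and $t$ raises $i$; so $H^*(M_i)=0$ for $i\ll0$. Conversely, let $M\ne0$ satisfy the conditions, and let $j$ be minimal with $M_j\neq0$. Then $M_j=\mathrm{gr}_jM$ is perfect, so $M_j\langle j\rangle$ is perfect, and the cofiber of $M_j\langle j\rangle\to M$ vanishes in positions $\le j$ and has the same $\mathrm{gr}_i$ as $M$ for $i>j$. Induction on the number of nonzero $\mathrm{gr}_i$ shows that $M$ is a finite extension of perfect objects $V\langle i\rangle$.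

For weights in $\{-1,0,1\}$ the claim says: $M_i=0$ for $i<-1$, the maps $M_i\to M_{i+1}$ are equivalences for $i\ge1$, and $M_{-1},M_0,M_1$ are perfect. The first two conditions characterize left Kan extensions along $\{-1,0,1\}\subset\mathbb{Z}$, and (1) follows.

(2) The functor $i_0^*$ commutes with $D$; use \eqref{eq:weights}.

(3) Let $\mathcal{F}_j\subset\mathcal{F}(S)$ consist of the objects with $\mathrm{gr}_i=0$ for $i\ne j$; by the induction in (1) these are the $V\langle j\rangle$. The map $M_{-1}\langle-1\rangle\to M$ is the counit of a right adjoint of $\mathcal{F}_{-1}\subset\mathcal{F}(S)$, because $\mathrm{Map}(V\langle-1\rangle,-)$ depends only on position $-1$. Let $M'=(M_{-1}\to M_0\xrightarrow{=}M_0)$. The cofiber of $M'\to M$ is $\mathrm{gr}_1(M)\langle1\rangle$. The object $M'$ is an extension of objects $V\langle j\rangle$ with $j\le0$, and $\mathrm{Map}(V\langle j\rangle,W\langle1\rangle)=\mathrm{Map}(V,0)=0$ for $j\le0$ and all $W$. So $M\to\mathrm{gr}_1(M)\langle1\rangle$ is the unit of a left adjoint of $\mathcal{F}_1\subset\mathcal{F}(S)$. By (2), the anti-equivalence $D$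 exchanges $\mathcal{F}_{-1}$ and $\mathcal{F}_1$, so it carries this unit to the counit: $(DM)_{-1}\langle-1\rangle\to DM$ is the dual of $M\to\mathrm{gr}_1(M)\langle1\rangle$. Apply $i_1^*$, which commutes with $D$. Base change preserves $\mathcal{F}_{\pm1}$, the unit and the counit, so the identification is natural in $S$.
\end{proof}

For the filtration $F$ of $E_u$ in Section~\ref{sec:example}, the complex $UF$ is generated freely over $R[t]$ by $L^\vee$, $V$, $L$ in weights $1,0,-1$, and since the differential preserves the weight it is $tu$ on $L^\vee$ and $tu^\dagger$ on $V$. So the pullback of $F$ to $S\times\mathbb{A}^1$ is the family $E_{tu}$.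

\section{Surgery on the top cohomology}\label{sec:surgery}

Fix $n\ge1$ and put $L_N=\mathcal{O}^N[-n]$. For $F\in\mathcal{F}(S)^{\mathrm{sd}}$, the objects $F_1=i_1^*F$ and $\mathrm{gr}_0F=\mathrm{gr}_0(i_0^*F)$ are points of $X(S)$, as images under self-dual functors. For $N\ge0$ define three presheaves.
\begin{itemize}
\item $\mathsf{Cov}_N(S)$ is the space of pairs $(E,a)$ with $E\in X_{\le n}(S)$ and $a\colon L_N\to E$ a map that is surjective on $H^n$. This condition says that $\mathrm{cofib}(a)$ has no cohomology in degrees $\ge n$, so it is stable under base change.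
\item $\mathsf{Filt}_N(S)$ is the space of pairs $(F,\lambda)$ with $F\in\mathcal{F}(S)^{\mathrm{sd}}$, $\mathrm{gr}_0F\in X_{\le n-1}(S)$, and $\lambda\colon\mathrm{gr}_{-1}F\simeq L_N$.
\item $\mathsf{Grad}_N(S)$ is the space of pairs $(V,\lambda)$ with $V\in\mathcal{G}(S)^{\mathrm{sd}}$, $\mathrm{gr}_0V\in X_{\le n-1}(S)$, and $\lambda\colon\mathrm{gr}_{-1}V\simeq L_N$.
\end{itemize}
They will fit into a zigzag
\begin{equation}\label{eq:zigzag}
X_{\le n}\longleftarrow\mathsf{Cov}_N\longleftarrow\mathsf{Filt}_N\xrightarrow{\ i_0^*\ }\mathsf{Grad}_N\xrightarrow{\ \mathrm{gr}_0\ }X_{\le n-1},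
\end{equation}
in which the three maps on the right are equivalences after realization, and the first becomes one in the colimit over $N$. The next lemma shows that covering the top cohomology is exactly what makes the middle piece shorter.

\begin{lemma}\label{lem:shorter}
Let $F\in\mathcal{F}(S)^{\mathrm{sd}}$ with $\mathrm{gr}_{-1}F\simeq L_N$. Then $\mathrm{gr}_0F\in X_{\le n-1}(S)$ if and only if $F_1\in X_{\le n}(S)$ and $F_{-1}\to F_1$ is surjective on $H^n$.
\end{lemma}

\begin{proof}
Let $C=\mathrm{cofib}(F_{-1}\to F_1)$. By Lemma~\ref{lem:three}(2), $\mathrm{gr}_1F\simeq DL_N=\mathcal{O}^N[n]$ lies in degree $-n$. The fiber sequence $\mathrm{gr}_0F\to C\to\mathrm{gr}_1F$ gives $H^i(\mathrm{gr}_0F)\cong H^i(C)$ whenever $i-1$ and $i$ differ from $-n$, so for $i\ge-n+2$. As $n\ge1$, this covers all $i\ge n$. Since $F_{-1}$ lies in degree $n$, we have $H^i(C)=H^i(F_1)$ for $i>n$ and $H^n(C)=\mathrm{coker}(H^n(F_{-1})\to H^n(F_1))$.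
\end{proof}

So $(F,\lambda)\mapsto(F_1,\ L_N\simeq F_{-1}\to F_1)$ defines the map $\mathsf{Filt}_N\to\mathsf{Cov}_N$.

\subsection{Deformation to the associated graded}

\begin{proposition}\label{prop:deform}
The map $\mathrm{gr}_0\colon\mathsf{Grad}_N\to X_{\le n-1}$ is an equivalence with inverse $E'\mapsto E'\oplus\mathrm{Hyp}(L_N\otimes\chi^{-1})$. The maps $|i_0^*|\colon|\mathsf{Filt}_N|\to|\mathsf{Grad}_N|$ and $|\pi^*|$ are inverse equivalences.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:graded}, $\mathsf{Grad}_N(S)$ is the product of $X_{\le n-1}(S)$ and the space of pairs $(V,\lambda\colon V\simeq L_N)$, which is contractible.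

The conditions and the datum $\lambda$ in the definition of $\mathsf{Filt}_N$ refer only to the self-dual object $i_0^*F$. Since $\pi i_0=\mathrm{id}$, the functor $\pi^*$ induces a map $\mathsf{Grad}_N\to\mathsf{Filt}_N$ with $i_0^*\pi^*=\mathrm{id}$. For $s\in\mathbb{A}^1(S)$ let $\mu_s$ be the endomorphism of $S\times\Theta$ over $S$ given by $\mu(s,-)$. By \eqref{eq:relations}, $\mu_si_0=i_0$, so $i_0^*\mu_s^*F=i_0^*F$ as self-dual objects, and $((F,\lambda),s)\mapsto(\mu_s^*F,\lambda)$ defines a map $\mathsf{Filt}_N\times\mathbb{A}^1\to\mathsf{Filt}_N$. It is the identity at $s=1$ and $\pi^*i_0^*$ at $s=0$. Apply Lemma~\ref{lem:products}.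
\end{proof}

\subsection{The filtration is determined by the cover}

\begin{proposition}\label{prop:null}
The map $|\mathsf{Filt}_N|\to|\mathsf{Cov}_N|$ is an equivalence.
\end{proposition}

The fibers of $\mathsf{Filt}_N\to\mathsf{Cov}_N$ are spaces of self-dual objects, and it is awkward to describe them directly. We exhibit each fiber as the homotopy fixed points of a $C_2$-space whose underlying space is easy to compute. For this the datum $a\colon L_N\to E$, which is not symmetric under $D$, has to be made into a homotopy fixed point as well; coinduction does this.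

\begin{proof}
\emph{Step 1: an equivariant model.} For $T'=\operatorname{Spec}R'\in\mathsf{Aff}$ let $\mathcal{P}=\mathsf{Perf}(T')^\simeq$ with its $C_2$-action, and let $\mathcal{A}=\mathrm{Fun}([1],\mathsf{Perf}(T'))^\simeq$ be the space of arrows, with the map $\mathcal{A}\to\mathcal{P}$ given by the target. Form the $C_2$-space
\[
\mathcal{B}=\mathcal{P}\times_{\mathrm{CoInd}\,\mathcal{P}}\mathrm{CoInd}\,\mathcal{A},
\]
where $\mathcal{P}\to\mathrm{CoInd}\,\mathcal{P}$ is the unit $E\mapsto(E,DE)$. Its underlying space consists of triples $(E,\ a\colon L\to E,\ a'\colon L'\to DE)$. By Section~\ref{ss:coind}, $\mathcal{B}^{hC_2}=X(T')\times_{\mathcal{P}}\mathcal{A}$, the space of self-dual complexes $(E,\phi)$ with an arrow $a\colon L\to E$. The underlying point of such a fixed point is $(E,a,a')$ with $a'$ identified with $a$ over $\phi\colon E\simeq DE$; in particular $L'\simeq L$.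

The map $i_1^*\colon\mathcal{F}(T')^\simeq\to\mathcal{P}$ is equivariant. The map of spaces $g\colon\mathcal{F}(T')^\simeq\to\mathcal{A}$, $F\mapsto(F_{-1}\to F_1)$, lies over $i_1^*$. It corresponds to an equivariant map to $\mathrm{CoInd}\,\mathcal{A}$, and the two resulting equivariant maps to $\mathrm{CoInd}\,\mathcal{P}$ are identified because both correspond to the map of spaces $i_1^*$. We obtain an equivariant map
\[
\gamma\colon\mathcal{F}(T')^\simeq\to\mathcal{B},\qquad F\mapsto(F_1,\ g(F),\ g(DF)),
\]
natural in $T'$, which on homotopy fixed points is $F\mapsto(i_1^*F,\ F_{-1}\to F_1)$. A point of $\mathcal{F}(T')^{\mathrm{sd}}\times_{\mathcal{B}^{hC_2}}\mathsf{Cov}_N(T')$ is an object $F\in\mathcal{F}(T')^{\mathrm{sd}}$ with an isomorphism $F_{-1}\simeq L_N$ such that $F_1\in X_{\le n}$ and $F_{-1}\to F_1$ is surjective on $H^n$. By Lemma~\ref{lem:shorter}, this fiber product is $\mathsf{Filt}_N(T')$.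

\emph{Step 2: the underlying fiber.} Fix $y=(E,a)\in\mathsf{Cov}_N(T)$. For $T'\to T$ let $\mathrm{Null}_{T'}$ be the fiber of $\gamma$ over the homotopy fixed point given by $y|_{T'}$. This is a presheaf of $C_2$-spaces on $\mathsf{Aff}/T$, and by Step 1 the fiber of $\mathsf{Filt}_N(T')\to\mathsf{Cov}_N(T')$ over $y|_{T'}$ is $\mathrm{Null}_{T'}^{hC_2}$.

Write $L=L_N$ and let $(E,a,a')$ be the underlying point of $\mathcal{B}$. By Lemma~\ref{lem:three}(1) and (3), the underlying map of $\gamma$ sends $F_{-1}\to F_0\to F_1$ to $(F_1,\ F_{-1}\to F_1,\ D(F_1\to\mathrm{gr}_1F))$. Prescribing the third entry to be $a'$ means identifying $F_1\to\mathrm{gr}_1F$ with $Da'\colon E\to DL$, which is the same as identifying $F_0\to F_1$ with $\mathrm{fib}(Da')\to E$. What remains is a lift of $a$ through $\mathrm{fib}(Da')\to E$. As $\mathrm{Map}(L,\mathrm{fib}(Da'))$ is the fiber of $\mathrm{Map}(L,E)\to\mathrm{Map}(L,DL)$ over $0$, the space $\mathrm{Null}_{T'}$ is the space of paths from $Da'\circ a$ to $0$ in $\mathrm{Map}(L,DL)$, naturally in $T'$. Since $R'$ is an ordinary ring,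
\[
\mathrm{Map}(L,DL)=\mathrm{Map}(R'^N[-n],R'^N[n])=K(\mathrm{Mat}_N(R'),2n).
\]
This space is connected because $n\ge1$. So $\mathrm{Null}_{T'}$ is nonempty, and it is a torsor under $\Omega\,\mathrm{Map}(L,DL)=K(\mathrm{Mat}_N(R'),m)$ with $m=2n-1\ge1$.

\emph{Step 3: fixed points.} Fix $T'\to T$. By Lemma~\ref{lem:EM} there is a point $x\in\mathrm{Null}_{T'}^{hC_2}$. Its pullbacks along the projections $T'\times\Delta^k\to T'$ make $\mathrm{Null}_{T'\times\Delta^\bullet}$ a simplicial object in pointed $C_2$-spaces. Let $M_k=\pi_m(\mathrm{Null}_{T'\times\Delta^k},x)$, a simplicial $\mathbb{Q}$-vector space with $C_2$-action. Composing paths with the inverse of the path $x$ identifies $\mathrm{Null}_{T'\times\Delta^k}$ with the loop space of $\mathrm{Map}(L,DL)$ over $T'\times\Delta^k$, naturally in $k$. So, forgetting the action, $M_\bullet\cong\mathrm{Mat}_N(R')\otimes\mathcal{O}(\Delta^\bullet)$, which is contractible by Lemma~\ref{lem:module}. We do not need to know the action: averaging makes $M_\bullet^{C_2}$ a retract of $M_\bullet$, so it is contractible too.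

\emph{Step 4: the colimit.} By Lemma~\ref{lem:EM}, $Z_k=\mathrm{Null}_{T'\times\Delta^k}^{hC_2}$ is a simplicial object in pointed connected spaces with homotopy only in degree $m$, and $\pi_mZ_\bullet=M_\bullet^{C_2}$. The functor $\pi_m$ is an equivalence from the $\infty$-category of pointed connected spaces with homotopy only in degree $m$ and abelian $\pi_m$ to the $1$-category of abelian groups, with inverse $A\mapsto\Omega^\infty\Sigma^mHA$. So $Z_\bullet\simeq\Omega^\infty\Sigma^mH(M_\bullet^{C_2})$. On connective spectra $\Omega^\infty$ commutes with sifted colimits, so $\operatorname{colim}_kZ_k=\Omega^\infty\Sigma^m\operatorname{colim}_kH(M_k^{C_2})$. The homotopy groups of $\operatorname{colim}_kH(M_k^{C_2})$ are those of the simplicial group $M_\bullet^{C_2}$, which vanish. Thus $\operatorname{colim}_kZ_k$ is contractible, and Lemma~\ref{lem:fiberwise}(b) applies.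
\end{proof}

\begin{remark}
The surgery cannot be continued to $n=0$. There $\mathrm{Map}(L,DL)=\mathrm{Mat}_N(R')$ is discrete and $Da'\circ a$ is the Gram matrix of the generators $a$ of the bundle $E$. If it vanishes, the form vanishes on generators, and nondegeneracy forces $E=0$.
\end{remark}

\subsection{Increasing $N$}\label{ss:transition}

For fixed $N$ the map $\mathsf{Cov}_N\to X_{\le n}$ misses complexes whose top cohomology needs more than $N$ generators, so we pass to the colimit along $\mathsf{Cov}_N\to\mathsf{Cov}_{N+1}$, $(E,a)\mapsto(E,(a,0))$. These maps lie over $X_{\le n}$.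

\begin{proposition}\label{prop:cover}
The map $\operatorname{colim}_N|\mathsf{Cov}_N|\to|X_{\le n}|$ is an equivalence.
\end{proposition}

\begin{proof}
Fix $E\in X_{\le n}(T)$ with $T=\operatorname{Spec}R$. For $T'=\operatorname{Spec}R'\to T$, the fiber of $\mathsf{Cov}_N(T')$ over $E|_{T'}$ is the union $Q_N(T')$ of those components of $\mathrm{Map}(R'^N[-n],E_{R'})$ that consist of maps surjective on $H^n$; the self-dual structure plays no role. Fibers commute with filtered colimits, so the fiber of $\operatorname{colim}_N\mathsf{Cov}_N$ is $\operatorname{colim}_NQ_N$.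

Because $T$ is affine, $\pi_0\mathrm{Map}(R[-n],E)=H^n(E)$, and this module is finitely generated. So there is a point $a^0\in Q_{N_0}(T)$ for some $N_0$. For $a\in Q_N(T')$ and $s\in R'=\mathbb{A}^1(T')$, precompose $(a,a^0)\colon R'^{N+N_0}[-n]\to E_{R'}$ with the matrices $\mathrm{diag}(1_N,s1_{N_0})$ and $\mathrm{diag}(s1_N,1_{N_0})$. The results $(a,sa^0)$ and $(sa,a^0)$ are surjective on $H^n$ for every $s$, because $a$, respectively $a^0$, is. This gives two maps $Q_N\times\mathbb{A}^1\to Q_{N+N_0}$ of presheaves on $\mathsf{Aff}/T$. The first connects the transition map $a\mapsto(a,0)$ to $a\mapsto(a,a^0)$, and the second connects the latter to the constant map with value $(0,a^0)$. The functor $\operatorname{Sing}$ commutes with finite products, and $\operatorname{Sing}\mathbb{A}^1(T')$ is contractible by Lemma~\ref{lem:module}. Hence the transition map $\operatorname{Sing}Q_N(T')\to\operatorname{Sing}Q_{N+N_0}(T')$ is homotopic to a constant.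

The space $\operatorname{Sing}(\operatorname{colim}_NQ_N)(T')=\operatorname{colim}_N\operatorname{Sing}Q_N(T')$ is nonempty. A map from a sphere $S^j$, $j\ge0$, to it factors through some stage $N$, and so becomes homotopic to a constant at stage $N+N_0$. Therefore the space is contractible, and Lemma~\ref{lem:fiberwise}(b) applies.
\end{proof}

To carry the transition maps across the zigzag \eqref{eq:zigzag} we must lift them to $\mathsf{Filt}_N$. We need a self-dual filtered object with total complex $0$ and lowest piece $\mathbb{C}[-n]$; in Section~\ref{sec:example} this was the exact complex $R\to H\to R$. Let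
\[
Z=\mathrm{cofib}(\mathbb{C}\langle0\rangle\to\mathbb{C}\langle-1\rangle)[-n]=(\mathbb{C}[-n]\to0\to0)\in\mathcal{F}(\mathrm{pt}),\qquad K=\mathrm{Hyp}(Z).
\]
Then $\mathrm{gr}_{-1}Z=\mathbb{C}[-n]$, $\mathrm{gr}_0Z=\mathrm{cofib}(\mathbb{C}[-n]\to0)=\mathbb{C}[1-n]$, $\mathrm{gr}_1Z=0$ and $i_1^*Z=0$. By Lemma~\ref{lem:three}(2), $\mathrm{gr}_{-1}DZ=0$. With the naturality of $\mathrm{Hyp}$ for the self-dual functors $i_1^*$ and $\mathrm{gr}_0i_0^*$ this gives
\begin{equation}\label{eq:K}
K_{-1}=\mathbb{C}[-n],\qquad\mathrm{gr}_0K=\mathrm{Hyp}(\mathbb{C}[1-n])\in X_{\le n-1}(\mathbb{C}),\qquad i_1^*K=\mathrm{Hyp}(0)=0 .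
\end{equation}
Define $\mathsf{Filt}_N\to\mathsf{Filt}_{N+1}$ by $F\mapsto F\oplus K$, with $\lambda$ extended by the first identification in \eqref{eq:K}.

\begin{proposition}\label{prop:telescope}
For every $n\ge1$ there is an equivalence of spaces
\[
\operatorname{colim}\bigl(|X_{\le n-1}|\xrightarrow{+h_{n-1}}|X_{\le n-1}|\xrightarrow{+h_{n-1}}\cdots\bigr)\simeq|X_{\le n}|
\]
whose restriction to the $N$-th term, $N\ge0$, is the map $\sigma_N(x)=x+Nh_n$; in particular $\sigma_0$ is induced by the inclusion. Moreover $h_{n-1}+h_n=0$ in $\pi_0|X_{\le n}|$.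
\end{proposition}

\begin{proof}
The maps $\mathsf{Filt}_N\to\mathsf{Cov}_N$ commute with the transition maps: by \eqref{eq:K}, $i_1^*(F\oplus K)=i_1^*F$ and the arrow $(F\oplus K)_{-1}\to(F\oplus K)_1$ is $(F_{-1}\to F_1,\,0)$. By Propositions \ref{prop:null} and \ref{prop:cover}, $i_1^*$ induces an equivalence $\operatorname{colim}_N|\mathsf{Filt}_N|\simeq|X_{\le n}|$.

Let $\rho_N=\mathrm{gr}_0i_0^*\colon\mathsf{Filt}_N\to X_{\le n-1}$. By Proposition~\ref{prop:deform}, $|\rho_N|$ is an equivalence. By \eqref{eq:K}, $\rho_{N+1}(F\oplus K)=\rho_N(F)\oplus\mathrm{Hyp}(\mathcal{O}[1-n])$, so the $|\rho_N|$ identify the diagram $|\mathsf{Filt}_N|$ with the telescope in the statement. The inverse of $|\rho_N|$ is the realization of $E'\mapsto\pi^*(E'\oplus\mathrm{Hyp}(L_N\otimes\chi^{-1}))$. The self-dual functor $i_1^*\pi^*$ forgets the grading and commutes with $\mathrm{Hyp}$, so the composite with $i_1^*$ is $E'\mapsto E'\oplus\mathrm{Hyp}(L_N)$. As $\mathrm{Hyp}$ is additive, its realization is $\sigma_N$. Finally $\sigma_0(x)\simeq\sigma_1(x+h_{n-1})$, and $x=0$ gives $0=h_{n-1}+h_n$.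
\end{proof}

The telescope is an equivalence of spaces only. The multiplicative input in the next section is that the inclusions $|X_{\le n-1}|\to|X_{\le n}|$ are maps of $E_\infty$-spaces.

\section{The telescope as a group completion}\label{sec:end}

Recall the group completion theorem of McDuff and Segal \cite{MS}. For an $E_\infty$-space $M$, the integral homology $H_*(M)$ is a graded-commutative ring, a class $c\in\pi_0M$ defines an element $[c]\in H_0(M)$ with $[c+c']=[c][c']$, and translation by $c$ induces multiplication by $[c]$. The theorem states that $M\to M^{\mathrm{gp}}$ induces an isomorphism $H_*(M)[\pi_0M^{-1}]\cong H_*(M^{\mathrm{gp}})$.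

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Part (1) is Lemma~\ref{lem:bottom} and Proposition~\ref{prop:bottom}. Write $M_n=|X_{\le n}|$.

\emph{The step from $0$ to $1$.} By Proposition~\ref{prop:bottom}, $\pi_0M_0=\mathbb{N}$ is generated by the class $e$ of $\mathrm{std}_1$. The object $\mathrm{Hyp}(\mathbb{C})$ is a nondegenerate $\epsilon$-symmetric form on a $2$-dimensional complex vector space, and all such forms are isomorphic. So $h_0=2e$ if $\epsilon=1$ and $h_0=e$ if $\epsilon=-1$. This has two consequences. First, $\pi_0M_1$ is a group: by Proposition~\ref{prop:telescope} each of its elements has the form $re+Nh_1$, the classes $h_0$ and $h_1$ are inverse to each other, and $e$ is invertible because $h_0$ is a positive multiple of it. Second, inverting $[h_0]$ in $H_*(M_0)$ is the same as inverting all of $\pi_0M_0$.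

Let $\iota\colon H_*(M_0)\to H_*(M_1)$ be the ring homomorphism induced by the inclusion. It sends $[h_0]$ to a unit with inverse $[h_1]$, so it extends to a ring homomorphism $\bar\iota$ on $H_*(M_0)[[h_0]^{-1}]$ with $\bar\iota(x/[h_0]^N)=\iota(x)[h_1]^N$. The localization is the colimit of $H_*(M_0)$ along multiplication by $[h_0]$, with $N$-th structure map $x\mapsto x/[h_0]^N$. By Proposition~\ref{prop:telescope}, $H_*(M_1)$ is the colimit of the same diagram, with $N$-th structure map $x\mapsto\iota(x)[h_1]^N$. So $\bar\iota$ is an isomorphism.

Since $M_1$ is grouplike, the inclusion factors through a map of $E_\infty$-spaces $f\colon M_0^{\mathrm{gp}}\to M_1$. By the group completion theorem and the previous paragraph, $f$ is an isomorphism on integral homology. The isomorphism on $H_0$ shows that $f$ is bijective on $\pi_0$, and then $f$ is a homology isomorphism on each component. The unit components are connected $H$-spaces, hence simple, and a homology isomorphism between simple spaces is an equivalence. In a grouplike $E_\infty$-space translation identifies every component with the unit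 component, compatibly with $f$. So $f$ is an equivalence.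

\emph{The steps from $n-1$ to $n$, $n\ge2$.} By induction $M_{n-1}$ is grouplike, so translation by $h_{n-1}$ is an equivalence. The telescope of Proposition~\ref{prop:telescope} is then equivalent to its $0$-th term through $\sigma_0$. So the inclusion $M_{n-1}\to M_n$ is an equivalence of $E_\infty$-spaces, and $M_n$ is grouplike.

\emph{Conclusion.} By Lemma~\ref{lem:bottom}, $|X|=\operatorname{colim}_nM_n$, so $M_n\to|X|$ is an equivalence of $E_\infty$-spaces for $n\ge1$, and $M_0^{\mathrm{gp}}\simeq M_1\simeq|X|$. This proves (2) and (3); by Lemma~\ref{lem:classical} it does not matter whether $X$ is realized on $\mathsf{dAff}$ or on $\mathsf{Aff}$. By Lemma~\ref{lem:gp} and Proposition~\ref{prop:bottom},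
\[
|X|_{\mathbb{S}}\simeq B^\infty|X|\simeq B^\infty M_0\simeq ko\quad(\epsilon=1),\qquad ksp\quad(\epsilon=-1).
\]
As $|X|$ is grouplike, $|X|\simeq\Omega^\infty|X|_{\mathbb{S}}$, which is $BO\times\mathbb{Z}$, respectively $BSp\times\mathbb{Z}$.
\end{proof}

\begin{remark}
For $E\in X(T)$ the Euler characteristic of the fibers of $E$ is a locally constant function on $T^{\mathrm{an}}$, and these functions assemble to an additive map $\pi_0|X|\to\mathbb{Z}$. By the theorem $\pi_0|X|$ is the infinite cyclic group generated by $e$, whose Euler characteristic is $1$ or $2$. So the component of a self-dual complex in $BO\times\mathbb{Z}$ is its Euler characteristic, and in $BSp\times\mathbb{Z}$ half of it. The relation $h_{n-1}+h_n=0$ matches the value $2(-1)^j$ on $h_j$.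
\end{remark}

\begin{thebibliography}{9}

\bibitem{Blanc}
A.~Blanc, \emph{Topological K-theory of complex noncommutative spaces}, Compositio Math. \textbf{152} (2016).

\bibitem{Bu}
Chenjing Bu, \emph{Enumerative invariants in self-dual categories. II. Homological invariants}, arXiv:2309.00056 (2023).

\bibitem{GGN}
Gepner, Groth and Nikolaus, Algebr. Geom. Topol. \textbf{15} (2015).

\bibitem{HA}
Lurie, \emph{Higher Algebra}.

\bibitem{MS}
McDuff and Segal, Invent. Math. \textbf{31} (1976).

\bibitem{Segal}
Segal, \emph{Categories and cohomology theories}.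

\end{thebibliography}
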